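\title{Curves with ample normal bundle and the dual K\"ahler cone}

\begin{abstract}
Let $C$ be a smooth compact curve with ample normal bundle $N$ in a compact K\"ahler manifold $X$ of dimension $n$. We prove that the class of $C$ lies in the interior of the cone dual to the K\"ahler cone, a conjecture posed in a paper of Oguiso and Peternell. The result follows from the sharp inequality $\beta\cdot C\ge\mu^{(n-1)/n}(\beta^n)^{1/n}$ for nef classes $\beta$, where $\mu>0$ is the minimal slope of $N$. To prove the inequality we solve Monge--Amp\`ere equations that concentrate almost all of the volume of a K\"ahler class at one point of $C$, with weights adapted to $C$, and we read off the degree on the exceptional divisor of the blow-up of $C$. We also determine the pseudoeffective classes of degree zero on $C$.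
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $X$ be a compact connected K\"ahler manifold of dimension $n$. The classes of K\"ahler forms make up an open convex cone $\mathcal K(X)\subset H^{1,1}(X,\mathbb R)$, the \emph{K\"ahler cone}; the classes in its closure are called \emph{nef}. The intersection pairing $H^{1,1}(X,\mathbb R)\times H^{n-1,n-1}(X,\mathbb R)\to\mathbb R$ is perfect, and the \emph{dual K\"ahler cone} is
\[
\mathcal K^*(X)=\{\gamma\in H^{n-1,n-1}(X,\mathbb R):\ \alpha\cdot\gamma\ge0\ \text{ for all }\alpha\in\mathcal K(X)\}.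
\]
A compact curve $C\subset X$ has a class $[C]\in H^{n-1,n-1}(X,\mathbb R)$, and $\alpha\cdot C:=\alpha\cdot[C]=\int_C\alpha$ is the degree of $\alpha$ on $C$. A K\"ahler form gives $C$ positive area, so $[C]\in\mathcal K^*(X)$ for every curve. Being an \emph{interior} point is a real condition, and its meaning is elementary.

\begin{lemma}\label{lem:interior}
Let $V$ be a finite-dimensional real vector space, $\mathcal C\subset V$ a subset stable under multiplication by positive scalars, and $\mathcal C^*\subset V^*$ the set of linear forms that are $\ge0$ on $\mathcal C$. Then $\gamma\in\operatorname{Int}\mathcal C^*$ if and only if $\gamma>0$ on $\overline{\mathcal C}\setminus\{0\}$.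
\end{lemma}

\begin{proof}
Fix a norm on $V$. If $\gamma>0$ on $\overline{\mathcal C}\setminus\{0\}$, then compactness of the set of unit vectors in $\overline{\mathcal C}$ gives $c_0>0$ with $\gamma(v)\ge c_0\|v\|$ on $\overline{\mathcal C}$, and every $\gamma'$ with $\|\gamma'-\gamma\|<c_0$ lies in $\mathcal C^*$. Conversely, let $v\in\overline{\mathcal C}\setminus\{0\}$ with $\gamma(v)\le0$, and choose $\eta\in V^*$ with $\eta(v)<0$. For every $\varepsilon>0$ the form $\gamma+\varepsilon\eta$ is negative at $v$, hence at points of $\mathcal C$ near $v$, so $\gamma+\varepsilon\eta\notin\mathcal C^*$.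
\end{proof}

So $[C]$ is an interior point of $\mathcal K^*(X)$ exactly when no nonzero nef class has degree zero on $C$. This fails when $C$ can be contracted. Let $f\colon X\to X'$ be a nonconstant holomorphic map to a K\"ahler manifold $(X',\omega')$ that sends $C$ to a point, and let $\omega$ be a K\"ahler form on $X$. The form $f^*\omega'$ is semipositive and not identically zero, so its class is nef (the forms $f^*\omega'+\varepsilon\omega$ are K\"ahler) and nonzero (because $\int_Xf^*\omega'\wedge\omega^{n-1}>0$), and it has degree zero on $C$. The simplest instance is a fiber of a projection $\mathbb P^1\times\mathbb P^1\to\mathbb P^1$; its normal bundle is trivial. At the other extreme, let $C$ be a smooth complete intersection of $n-1$ members of a very ample linear system $|L|$. Then $[C]=c_1(L)^{n-1}$ is positive on every nonzero nef class (Lemma~\ref{lem:cones}(b) below), and the normal bundle $(L|_C)^{\oplus(n-1)}$ is ample.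

Recall that a vector bundle $N$ is \emph{ample} if the tautological quotient line bundle on the projective bundle of one-dimensional quotients of $N$ is ample. We use only two consequences: quotient bundles of ample bundles are ample, and the determinant of an ample bundle is ample. The examples suggest that ampleness of the normal bundle is what matters, and this is the content of the following conjecture, posed in \cite{OP}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $X$ be a compact K\"ahler manifold and $C\subset X$ a smooth compact curve with ample normal bundle. Then $[C]\in\operatorname{Int}\mathcal K^*(X)$.}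
\end{quote}

For $n=1$ we have $C=X$, $\mathcal K^*(X)=[0,\infty)$ and $[C]=1$, so the statement holds. If $C$ is disconnected, the statement for each component gives it for $C$, by Lemma~\ref{lem:interior}. For $n=2$ and $C$ connected, ampleness means $C^2>0$. By the Hodge index theorem the intersection form is then negative definite on $[C]^\perp\subset H^{1,1}(X,\mathbb R)$, whereas a nef class $\alpha$ has $\alpha^2\ge0$; so $[C]^\perp$ contains no nonzero nef class. For $n\ge3$ this argument has no direct analogue, since $[C]$ is no longer a $(1,1)$-class. One has to pass from a hypothesis on the first-order neighborhood of $C$ to a statement on global classes, and these classes need not come from line bundles.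

\subsection{Results}

From now on $n\ge2$, and $C\subset X$ is a smooth connected compact curve with ample normal bundle $N=N_{C/X}$. The positivity of $N$ is measured by its \emph{minimal slope}
\[
\mu=\mu_{\min}(N)=\min\{\deg Q/\operatorname{rk}Q:\ Q\ne0\ \text{a quotient bundle of }N\}.
\]
The minimum is attained (Section~\ref{sec:slopes}), and $\mu>0$ because each $Q$ has ample determinant.

\begin{theorem}\label{thm:volume}
For every nef class $\beta\in H^{1,1}(X,\mathbb R)$,
\[
\beta\cdot C\ \ge\ \mu^{\frac{n-1}{n}}\,(\beta^n)^{\frac1n}.
\]
\end{theorem}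

For $n=2$ we have $\mu=C^2$, and the inequality $(\beta\cdot C)^2\ge C^2\,\beta^2$ is again the Hodge index theorem, applied to the class $\beta-\frac{\beta\cdot C}{C^2}[C]\in[C]^\perp$. In every dimension Theorem~\ref{thm:volume} takes over the role of the index theorem and implies the conjecture in a quantitative form.

\begin{theorem}\label{thm:conjecture}
We have $[C]\in\operatorname{Int}\mathcal K^*(X)$. More precisely, for all nef classes $\alpha$ and $\omega$,
\begin{equation}\label{eq:mixed}
(\alpha\cdot C)\,(\omega\cdot C)^{n-1}\ \ge\ \Big(\frac{n-1}{n}\,\mu\Big)^{n-1}\alpha\cdot\omega^{n-1}.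
\end{equation}
So for every K\"ahler class $\omega$ we have $[C]-c\,\omega^{n-1}\in\mathcal K^*(X)$ with $c=\big(\frac{(n-1)\mu}{n\,\omega\cdot C}\big)^{n-1}>0$.
\end{theorem}

\begin{example}[Sharpness]\label{ex:sharp}
Let $L$ be very ample on a projective manifold $X$ and let $C$ be the intersection of $n-1$ general members of $|L|$, a smooth connected curve with $N=(L|_C)^{\oplus(n-1)}$. If $Q$ is a quotient bundle of $N$, then $Q\otimes L^{-1}|_C$ is globally generated and has degree $\ge0$; hence $\mu=L\cdot C=L^n$, and Theorem~\ref{thm:volume} is an equality for $\beta=c_1(L)$.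

For \eqref{eq:mixed}, take $X=\mathbb P^1\times\mathbb P^{n-1}$, let $f,h$ be the pull-backs of the point class and of the hyperplane class, and let $L=kf+lh$ with $k,l\ge1$. From $f^2=0$, $h^n=0$, $f\cdot h^{n-1}=1$ we get $[C]=l^{n-1}h^{n-1}+(n-1)kl^{n-2}fh^{n-2}$. For $\alpha=f$ and $\omega=h$ this gives $\alpha\cdot C=l^{n-1}$, $\omega\cdot C=(n-1)kl^{n-2}$, $\mu=nkl^{n-1}$ and $\alpha\cdot\omega^{n-1}=1$, and both sides of \eqref{eq:mixed} equal $(n-1)^{n-1}k^{n-1}l^{(n-1)^2}$.

Ampleness of $N$ cannot be weakened to nefness: the trivial normal bundle of a fiber of $\mathbb P^1\times\mathbb P^1\to\mathbb P^1$ is nef.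
\end{example}

One can ask the same question for a larger cone. A class in $H^{1,1}(X,\mathbb R)$ is \emph{pseudoeffective} if it contains a closed positive $(1,1)$-current; nef classes and classes $[D]$ of effective divisors are examples. Here the answer can be negative: if $X$ is the blow-up of $\mathbb P^2$ at a point and $C$ is a line that misses the point, then $C^2=1$, but the exceptional curve is a nonzero pseudoeffective class of degree zero on $C$. Divisors disjoint from $C$ turn out to be the only obstruction. The volume $\operatorname{vol}(\alpha)\ge0$ of a pseudoeffective class is recalled in Section~\ref{sec:psef}; a prime divisor is an irreducible hypersurface.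

\begin{theorem}\label{thm:psef}
Let $\alpha\in H^{1,1}(X,\mathbb R)$ be pseudoeffective.
\begin{enumerate}
\item[(i)] $\alpha\cdot C\ge\mu^{\frac{n-1}{n}}\operatorname{vol}(\alpha)^{\frac1n}\ge0$.
\item[(ii)] $\alpha\cdot C=0$ if and only if $\alpha=\sum a_i[D_i]$, a finite sum with $a_i\ge0$ and prime divisors $D_i$ disjoint from $C$.
\item[(iii)] The prime divisors disjoint from $C$ have linearly independent classes in $H^{1,1}(X,\mathbb R)$. So there are at most $h^{1,1}(X)-1$ of them, and the face $[C]^\perp$ of the pseudoeffective cone is the simplicial cone that they generate. In particular, $[C]$ is interior to the dual of the pseudoeffective cone if and only if no prime divisor is disjoint from $C$.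
\end{enumerate}
\end{theorem}

Section~\ref{sec:model} proves Theorem~\ref{thm:volume} by hand for ample line bundles and then lists what must be replaced for a K\"ahler class. Theorems~\ref{thm:volume} and~\ref{thm:conjecture} are proved in Sections~\ref{sec:currents}--\ref{sec:proofs}. Section~\ref{sec:psef}, on Theorem~\ref{thm:psef}, is not used for them.

\section{The model case of an ample line bundle}\label{sec:model}

\subsection{Surfaces}\label{sec:surface}

Let $X$ be a projective surface, $L$ an ample line bundle, and $\mu=C^2>0$. We prove $L\cdot C\ge(\mu L^2)^{1/2}$ in a way that does not use the index theorem. A divisor $D\in|mL|$ that is very singular at a point $x\in C$ has large intersection number with $C$, provided that it does not contain $C$. We cannot prevent $D$ from containing $C$, but each copy of $C$ in $D$ contributes $\mu>0$ to $D\cdot C$. The point is to prescribe the singularity at $x$ so that the two effects balance.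

Choose coordinates $(z_1,z_2)$ centered at $x$ with $C=\{z_2=0\}$, trivialize $L$ near $x$, and fix real numbers $a,\tau>0$ with $a\tau^2<L^2$. We look for a section $\sigma\ne0$ of $L^m$ whose Taylor expansion $\sum c_{ij}z_1^iz_2^j$ at $x$ satisfies
\[
c_{ij}=0\qquad\text{whenever }\ \tfrac ia+j<m\tau .
\]
The pairs $(i,j)$ concerned are lattice points of a right triangle with legs $am\tau$ and $m\tau$, so there are $\frac12a\tau^2m^2+O(m)$ linear conditions, while $h^0(X,L^m)=\frac12L^2m^2+O(m)$ by Riemann--Roch and Serre vanishing. Hence $\sigma$ exists for large $m$.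

Let $r\ge0$ be the order of vanishing of $\sigma$ along $C$, and write $\operatorname{div}\sigma=rC+D'$ with $C\not\subset D'$. Near $x$ the divisor $D'$ is defined by $\sigma/z_2^r$, whose restriction $\sum_ic_{ir}z_1^i$ to $C$ is not identically zero and vanishes at $x$ to order at least $a(m\tau-r)$. Therefore
\begin{equation}\label{eq:model}
m\,L\cdot C=r\mu+D'\cdot C\ \ge\ r\mu+a\max(0,m\tau-r)\ \ge\ \min(a,\mu)\,m\tau .
\end{equation}
We have no control over $r$, but the last bound does not depend on it. Letting $\tau\to(L^2/a)^{1/2}$ we get $L\cdot C\ge\min(a,\mu)\,a^{-1/2}(L^2)^{1/2}$. The factor $\min(a,\mu)\,a^{-1/2}$ increases for $a\le\mu$ and decreases for $a\ge\mu$, so the best weight is $a=\mu$, which gives $L\cdot C\ge(\mu L^2)^{1/2}$.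

\subsection{Higher dimension and the minimal slope}\label{sec:slopes}

In dimension $n$, the leading term along $C$ of a section that vanishes to order $r$ is a polynomial of degree $r$ on the fibers of $N$. So we need to know which twists of $S^rN^*$ have sections, and this is where $\mu$ enters.

The \emph{slope} of a vector bundle $Q\ne0$ on $C$ is $\deg Q/\operatorname{rk}Q$. The bundle $Q$ is \emph{semistable} if no nonzero subbundle has larger slope, or equivalently if no nonzero quotient bundle has smaller slope; thus $Q^*$ is semistable when $Q$ is. The \emph{Harder--Narasimhan filtration} of $N$ is a chain of subbundles $0=N_0\subset N_1\subset\dots\subset N_s=N$ whose quotients $Q_i=N_i/N_{i-1}$ are semistable of slopes $\mu_1>\dots>\mu_s$. We have $\mu=\mu_s$. Indeed $Q_s$ is a quotient of $N$; and if $Q$ is any quotient bundle of $N$, the images of the $N_i$ filter $Q$ with successive quotients $Q'_i$ that are quotient sheaves of $Q_i$, so that $\deg Q'_i\ge\mu_i\operatorname{rk}Q'_i\ge\mu_s\operatorname{rk}Q'_i$ (torsion only increases the degree), and these inequalities add up. Finally, in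 characteristic $0$ a tensor product of semistable bundles on a curve is semistable \cite[\S6.4]{Laz}; its slope is the sum of the slopes.

\begin{lemma}\label{lem:slope}
Let $M$ be a line bundle on $C$ and $r\ge0$ an integer. If $H^0(C,S^rN^*\otimes M)\ne0$, then $\deg M\ge r\mu$.
\end{lemma}

\begin{proof}
For $r=0$ this says that a line bundle with a nonzero section has degree $\ge0$. Let $r\ge1$. In characteristic $0$ symmetrization embeds $S^rN^*$ in $(N^*)^{\otimes r}$, so the section gives a nonzero map $M^{-1}\to(N^*)^{\otimes r}$. The dual filtration of $N^*$ has successive quotients $Q_i^*$, semistable of slope $-\mu_i\le-\mu$. Filtering one tensor factor after the other, we obtain a filtration $(\mathcal F_j)$ of $(N^*)^{\otimes r}$ by subbundles whose successive quotients are the bundles $Q_{i_1}^*\otimes\dots\otimes Q_{i_r}^*$, which are semistable of slope $\le-r\mu$. Let $\mathcal F_j$ be the smallest step that contains the image of $M^{-1}$. The induced map $M^{-1}\to\mathcal F_j/\mathcal F_{j-1}$ is nonzero, so it maps $M^{-1}$ injectively into a line subbundle, whose degree is at least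 $-\deg M$ and at most $-r\mu$.
\end{proof}

Now let $X$ be projective of dimension $n$ and $L$ ample, with coordinates centered at $x\in C$ in which $C=\{z_2=\dots=z_n=0\}$. Ask that the Taylor coefficient of $z_1^{i_1}\cdots z_n^{i_n}$ in $\sigma\in H^0(X,L^m)$ vanish whenever $\frac{i_1}a+i_2+\dots+i_n<m\tau$. This is $a\tau^n\frac{m^n}{n!}+O(m^{n-1})$ conditions on a space of dimension $L^n\frac{m^n}{n!}+O(m^{n-1})$, so $\sigma\neq0$ exists for large $m$ if
\[
a\tau^n<L^n.
\]
Let $\mathcal I$ be the ideal sheaf of $C$ and $r$ the largest integer with $\sigma\in H^0(X,\mathcal I^r\otimes L^m)$. The image of $\sigma$ in $\mathcal I^r/\mathcal I^{r+1}\otimes L^m=S^rN^*\otimes L^m|_C$ is a nonzero section. Its components near $x$ are the power series in $z_1$ that multiply the monomials of degree $r$ in $z_2,\dots,z_n$, so it vanishes at $x$ to an order $e\ge a\max(0,m\tau-r)$. Lemma~\ref{lem:slope} with $M=L^m|_C\otimes\mathcal O_C(-ex)$ gives $mL\cdot C-e\ge r\mu$. This yields the inequalities in \eqref{eq:model} again, and $a=\mu$ gives Theorem~\ref{thm:volume} for $\beta=c_1(L)$.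

\subsection{What has to be replaced}\label{sec:dictionary}

A K\"ahler class $\beta$ has no sections. The substitute for $\frac1m\operatorname{div}\sigma$ is a closed positive current $T\in\beta$, and the substitute for $\frac1m\log|\sigma|$ is a local potential $u$ of $T$. To translate the vanishing condition, put
\begin{equation}\label{eq:Phi}
\Phi_a(z)=\log\max\big(|z_1|^a,|z_2|,\dots,|z_n|\big).
\end{equation}
Then $|z_1|\le e^{\Phi_a/a}$ and $|z_j|\le e^{\Phi_a}$ for $j\geq2$, so on the unit polydisc, where $\Phi_a\le0$, every monomial that occurs in $\sigma$ is bounded by $e^{m\tau\Phi_a}$. If the Taylor series converges on a larger polydisc, this gives $\frac1m\log|\sigma|\le\tau\Phi_a+B$ with a constant $B$. The proof now has two halves.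
\begin{itemize}
\item \emph{Existence.} If $a\tau^n<\beta^n$, there is $T\in\beta$ with $u\le\tau\Phi_a+B$ near $x$ (Proposition~\ref{prop:concentration}). The dimension count is replaced by a count of Monge--Amp\`ere masses and Yau's theorem.
\item \emph{Degree.} Such a $T$ forces $\beta\cdot C\ge\min(a,\mu)\,\tau$ (Proposition~\ref{prop:degree}). The order $r/m$ becomes a Lelong number along the exceptional divisor $E$ of the blow-up of $C$, and the leading term of $\sigma$ becomes a pseudoeffective class on $E$.
\end{itemize}

\section{Currents, Lelong numbers and Monge--Amp\`ere measures}\label{sec:currents}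

In this section $W$ is a compact connected K\"ahler manifold of dimension $p\ge1$ and $\omega$ is a K\"ahler form on $W$. We use one letter for a K\"ahler form and its class, and we write $[D]$ both for the current of integration along an $\mathbb R$-divisor $D$ and for its class. The class of a closed current $T$ is $\{T\}$. The blow-up of a compact K\"ahler manifold along a submanifold is K\"ahler.

\subsection{Potentials and cones}

Put $dd^c=\frac i\pi\partial\bar\partial$. With this normalization $dd^c\log|g|=[\operatorname{div}g]$ for a holomorphic function $g\not\equiv0$, and the form $(dd^c\frac12\log(1+|z|^2))^n$ has total mass $1$ on $\mathbb C^n$. A closed positive $(1,1)$-current $T$ is locally $dd^cu$ with $u$ plurisubharmonic (psh); we call $u$ a \emph{potential}. Globally, if $\theta$ is a smooth closed real $(1,1)$-form in $\{T\}$, then $T=\theta+dd^c\varphi$, where $\varphi$ is \emph{$\theta$-psh}: $h+\varphi$ is psh wherever $\theta=dd^ch$ with $h$ smooth. If $f\colon W'\to W$ is a surjective holomorphic map from a connected manifold, then $f^*T$ is defined locally as $dd^c(u\circ f)$,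 and $\{f^*T\}=f^*\{T\}$. We use the following facts.
\begin{enumerate}
\item[(P1)] A psh function is locally integrable, and its value at $z$ is the limit of its means over small balls centered at $z$. Hence an inequality $u\le v$ between psh functions holds everywhere if it holds almost everywhere.
\item[(P2)] A function that is psh off a hypersurface and locally bounded above near it extends to a psh function.
\item[(P3)] The $\theta$-psh functions $\varphi$ with $\sup_W\varphi=0$ form a compact subset of $L^1(W)$.
\item[(P4)] The mass $\int_WT\wedge\omega^{p-1}=\{T\}\cdot\omega^{p-1}$ of a closed positive $(1,1)$-current $T$ is positive unless $T=0$, and a sequence of such currents with bounded mass has a weakly convergent subsequence.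
\end{enumerate}
A \emph{K\"ahler current} is a closed $(1,1)$-current $T\ge\delta\omega$ for some $\delta>0$, and a class is \emph{big} if it contains one.

\begin{lemma}\label{lem:cones}
\begin{enumerate}
\item[(a)] The pseudoeffective cone of $W$ is closed and contains the nef cone.
\item[(b)] If $\alpha\ne0$ is pseudoeffective, then $\alpha\cdot\omega^{p-1}>0$.
\item[(c)] The big classes form an open cone, and the sum of a pseudoeffective class and a K\"ahler class is big.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $T_j\ge0$ be closed with $\{T_j\}\to\alpha$. The masses $\{T_j\}\cdot\omega^{p-1}$ are bounded, so a subsequence converges weakly to a closed positive current $T$. Pairing with smooth closed $(p-1,p-1)$-forms shows $\{T\}=\alpha$. K\"ahler classes are pseudoeffective, hence so are their limits.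

(b) A closed positive $T\in\alpha$ is nonzero; apply (P4).

(c) Let $\eta_1,\dots,\eta_h$ be smooth closed forms that represent a basis of $H^{1,1}(W,\mathbb R)$. If $T\ge\delta\omega$, then $T+\sum\varepsilon_i\eta_i\ge\frac\delta2\omega$ for small $|\varepsilon_i|$. If $T\ge0$ and $\omega'$ is a K\"ahler form, then $T+\omega'\ge\omega'\ge\delta\omega$ for some $\delta>0$.
\end{proof}

\subsection{Lelong numbers}

The \emph{Lelong number} of $T=dd^cu\ge0$ at $y$ is
\[
\nu(T,y)=\sup\{\gamma\ge0:\ u(z)\le\gamma\log|z-y|+O(1)\ \text{near }y\}.
\]
It does not depend on the coordinates or on the potential, it is additive in $T$, it vanishes for smooth forms, and $\nu([\operatorname{div}g],y)=\operatorname{ord}_yg$. If only $T\ge-\delta\omega$, we put $\nu(T,y)=\nu(T+\delta\omega,y)$. For a prime divisor $D$, the \emph{generic Lelong number} is $\nu(T,D)=\inf_{y\in D}\nu(T,y)$. Siu's theorem says, for $T\ge0$ closed: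
\begin{enumerate}
\item[(S1)] for each $c>0$ the set $\{y:\nu(T,y)\ge c\}$ is analytic;
\item[(S2)] $T-\nu(T,D)[D]\ge0$.
\end{enumerate}
By (S1), $\nu(T,y)=\nu(T,D)$ for all $y\in D$ outside a countable union of proper analytic subsets of $D$, namely the sets $D\cap\{\nu(T,\cdot)\ge\nu(T,D)+\frac1j\}$. Such a union has measure zero in $D$.

A current $\theta+dd^c\psi$ has \emph{analytic singularities} if there are a constant $c>0$ and a coherent ideal sheaf $\mathcal J$ such that locally $\psi=c\log\sum|g_i|^2+O(1)$ with generators $g_i$ of $\mathcal J$. Its \emph{singular locus} is the zero set $\Sigma$ of $\mathcal J$. The function $\psi$ is locally bounded off $\Sigma$ and equal to $-\infty$ on $\Sigma$, and the Lelong number at $y$ is $2c\min_i\operatorname{ord}_yg_i$, which is positive exactly on $\Sigma$. Demailly's regularization theorem \cite{Dem92} gives: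
\begin{enumerate}
\item[(R)] if $T\ge-\delta\omega$ is a closed $(1,1)$-current with $\delta\ge0$, then for every $\varepsilon>0$ the class $\{T\}$ contains a closed current $T'\ge-(\delta+\varepsilon)\omega$ with analytic singularities and $\nu(T',\cdot)\le\nu(T,\cdot)$.
\end{enumerate}

\subsection{Monge--Amp\`ere measures}

For locally bounded psh functions $u_1,\dots,u_n$ on an open subset of $\mathbb C^n$ there is a positive measure $dd^cu_1\wedge\dots\wedge dd^cu_n$. It is local, symmetric and additive in each $u_j$, it is the usual wedge product for smooth functions, and it has the following continuity property.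
\begin{enumerate}
\item[(M1)] If psh functions $u^{(j)}$ converge locally uniformly, or decrease, to a locally bounded psh function $u$, then $(dd^cu^{(j)})^n\to(dd^cu)^n$ weakly.
\end{enumerate}
Convolutions $u_\delta=u*\rho_\delta$ with a radial smoothing kernel are smooth and psh and decrease to $u$, locally uniformly if $u$ is continuous. If positive measures $m_j$ converge weakly to $m$, then $\limsup m_j(K)\le m(K)$ for compact $K$.

\begin{lemma}\label{lem:stokes}
Let $u,v$ be locally bounded psh functions on an open set $\Omega\subset\mathbb C^n$ that coincide outside a compact set $K\subset\Omega$. Then $\int_\Omega(dd^cu)^n=\int_\Omega(dd^cv)^n$.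
\end{lemma}

\begin{proof}
Let $\eta$ be a test function on $\Omega$ with $\eta=1$ on an open set $U\supset K$. For small $\delta$, $u_\delta-v_\delta$ has compact support in $U$, and
\[
(dd^cu_\delta)^n-(dd^cv_\delta)^n=d\Big(\tfrac i\pi\bar\partial(u_\delta-v_\delta)\wedge\sum_{j=0}^{n-1}(dd^cu_\delta)^j\wedge(dd^cv_\delta)^{n-1-j}\Big).
\]
Stokes' theorem gives $\int\eta(dd^cu_\delta)^n=\int\eta(dd^cv_\delta)^n$, and (M1) gives the same equality for $u$ and $v$. The measures $(1-\eta)(dd^cu)^n$ and $(1-\eta)(dd^cv)^n$ are equal by locality.
\end{proof}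

Finally, Yau's theorem: if $\omega$ is a K\"ahler form on $X$ and $\Omega$ is a smooth positive volume form with $\int_X\Omega=\int_X\omega^n$, then there is a smooth function $\varphi$ with $\omega+dd^c\varphi>0$ and $(\omega+dd^c\varphi)^n=\Omega$.

\section{Concentrating the volume at a point of the curve}\label{sec:concentration}

Let $P_r=\{z\in\mathbb C^n:|z_j|<r\text{ for all }j\}$. An \emph{adapted chart} at $x\in C$ is a coordinate system $(z_1,\dots,z_n)$ centered at $x$ and defined near $\overline{P_2}$, in which $C=\{z_2=\dots=z_n=0\}$; rescaling any chart that straightens $C$ produces one. We want a current whose potential lies below $\tau\Phi_a+B$. The function $\Phi_a$ of \eqref{eq:Phi} has a pole, so we truncate it: for $0<\varepsilon<1$ let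
\[
\chi_\varepsilon=\max(\Phi_a,\log\varepsilon),
\]
a continuous psh function on $\mathbb C^n$ that decreases to $\Phi_a$ as $\varepsilon\downarrow0$. The plan is to solve a Monge--Amp\`ere equation on $X$ whose right-hand side dominates $(dd^c\tau\chi_\varepsilon)^n$ and to compare the solution with $\tau\chi_\varepsilon$. For this the mass of $(dd^c\tau\chi_\varepsilon)^n$ has to fit into the total volume $\beta^n$. We show that it equals $a\tau^n$, the leading coefficient in the count of conditions in Section~\ref{sec:slopes}.

\begin{lemma}\label{lem:total}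
Let $u,v$ be continuous psh functions on $\mathbb C^n$ with $u-v$ bounded and $u\to\infty$ at infinity. Then $(dd^cu)^n$ and $(dd^cv)^n$ have the same total mass.
\end{lemma}

\begin{proof}
Let $\lambda>1$ and let $K$ be compact. Choose $M$ with $\lambda u-M<v$ near $K$, and put $g=\max(\lambda u-M,v)$. Then $g=v$ near $K$. Since $\lambda u-M-v=(\lambda-1)u+(u-v)-M\to\infty$, we have $g=\lambda u-M$ outside a compact set. By Lemma~\ref{lem:stokes},
\[
\int_K(dd^cv)^n\le\int_{\mathbb C^n}(dd^cg)^n=\lambda^n\int_{\mathbb C^n}(dd^cu)^n .
\]
Let $\lambda\to1$ and let $K$ exhaust $\mathbb C^n$. Since $v\to\infty$ as well, the roles of $u$ and $v$ can be exchanged.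
\end{proof}

\begin{lemma}\label{lem:torus}
The measure $(dd^c\chi_\varepsilon)^n$ has total mass $a$ and is supported on the real torus $\mathbb T_\varepsilon=\{|z_1|^a=|z_2|=\dots=|z_n|=\varepsilon\}\subset P_1$.
\end{lemma}

\begin{proof}
\emph{Support.} The function $\chi_\varepsilon$ is the maximum of the $n+1$ functions $a\log|z_1|$, $\log|z_2|,\dots,\log|z_n|$, $\log\varepsilon$. Fix $y\in\mathbb C^n$, and let $\ell_0,\dots,\ell_q$ be those among them that take the value $\chi_\varepsilon(y)$ at $y$. They are finite at $y$, hence pluriharmonic near $y$, and $\chi_\varepsilon=\max_i\ell_i$ near $y$. If $y\notin\mathbb T_\varepsilon$, then $q\le n-1$. For $q=0$ the function $\chi_\varepsilon$ is pluriharmonic near $y$. For $q\ge1$ write $\ell_i-\ell_0=\operatorname{Re}g_i$ with $g_i$ holomorphic; then $\chi_\varepsilon=\ell_0+\Lambda\circ g$, where $g=(g_1,\dots,g_q)$ and $\Lambda(w)=\max(0,\operatorname{Re}w_1,\dots,\operatorname{Re}w_q)$ on $\mathbb C^q$. For the convolutions $\Lambda_\delta$ we have $(dd^c(\Lambda_\delta\circ g))^n=g^*(dd^c\Lambda_\delta)^n=0$, because a form of degree $2n>2q$ on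 $\mathbb C^q$ vanishes. By (M1), $(dd^c\chi_\varepsilon)^n=0$ near $y$.

\emph{Mass.} Let $\chi(\xi)=\log\max(1,|\xi_1|,\dots,|\xi_n|)$. The argument above, with $a=\varepsilon=1$, shows that $(dd^c\chi)^n$ is supported on the unit torus $\{|\xi_1|=\dots=|\xi_n|=1\}$. It is invariant under the rotations of each coordinate. Since $\max(1,|\xi_j|)\le(1+|\xi|^2)^{1/2}\le\sqrt{n+1}\max(1,|\xi_j|)$, Lemma~\ref{lem:total} with $\frac12\log(1+|\xi|^2)$ shows that its mass is $1$. So it is the normalized Haar measure $\prod_j\frac{d\arg\xi_j}{2\pi}$. Near a point of $\mathbb T_\varepsilon$ we have $z_1\ne0$, and a branch of $z_1^a$ defines a local biholomorphism $z\mapsto\xi=(z_1^a/\varepsilon,z_2/\varepsilon,\dots,z_n/\varepsilon)$ that pulls $\chi$ back to $\chi_\varepsilon-\log\varepsilon$. As $d\arg\xi_1=a\,d\arg z_1$ and $d\arg\xi_j=d\arg z_j$ for $j\ge2$, the measure $(dd^c\chi_\varepsilon)^n$ is $a\prod_j\frac{d\arg z_j}{2\pi}$ on $\mathbb T_\varepsilon$.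
\end{proof}

\begin{proposition}\label{prop:concentration}
Let $\beta$ be a K\"ahler class on $X$, fix an adapted chart at $x\in C$, and let $a,\tau>0$ with $a\tau^n<\beta^n$. Then there are a closed positive current $T\in\beta$, a potential $u$ of $T$ on $P_{1/2}$ and a constant $B$ with $u\le\tau\Phi_a+B$ on $P_{1/2}$.
\end{proposition}

\begin{proof}
\emph{The equation.} Yau's theorem needs smooth data. Let $\tilde\chi_\varepsilon$ be a convolution of $\chi_\varepsilon$ with so small a kernel that
\[
\chi_\varepsilon\le\tilde\chi_\varepsilon\le\chi_\varepsilon+1\ \text{ on }\overline{P_1},\qquad\int_{\overline{P_1}}(dd^c\tilde\chi_\varepsilon)^n\le a+\varepsilon .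
\]
This is possible by uniform convergence on $\overline{P_1}$, (M1), the upper semicontinuity of the mass on compact sets, and Lemma~\ref{lem:torus}. Let $0\le\eta\le1$ be smooth with compact support in $P_1$ and $\eta=1$ on $P_{1/2}$, let $\omega_\beta\in\beta$ be a K\"ahler form, and put
\[
c_\varepsilon=1-\frac{\tau^n}{\beta^n}\int_{P_1}\eta\,(dd^c\tilde\chi_\varepsilon)^n\ \ge\ 1-\frac{\tau^n(a+\varepsilon)}{\beta^n}.
\]
The hypothesis $a\tau^n<\beta^n$ gives $c_\varepsilon>0$ for small $\varepsilon$. Then $\tau^n\eta(dd^c\tilde\chi_\varepsilon)^n+c_\varepsilon\omega_\beta^n$ is a smooth positive volume form on $X$ of total mass $\beta^n$, and there is a smooth $\varphi_\varepsilon$ with $\sup_X\varphi_\varepsilon=0$, $\omega_\beta+dd^c\varphi_\varepsilon>0$ and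
\begin{equation}\label{eq:MA}
(\omega_\beta+dd^c\varphi_\varepsilon)^n=\tau^n\eta\,(dd^c\tilde\chi_\varepsilon)^n+c_\varepsilon\,\omega_\beta^n .
\end{equation}

\emph{A bound independent of $\varepsilon$.} Write $\omega_\beta=dd^ch$ near $\overline{P_1}$ with $h$ smooth, and let $u_\varepsilon=h+\varphi_\varepsilon$. Then $u_\varepsilon\le B_0:=\sup_{P_1}h$. At a boundary point of $P_{1/2}$ some $|z_j|$ equals $\frac12$, so
\begin{equation}\label{eq:boundary}
\Phi_a\ge-\kappa\ \text{ on }\partial P_{1/2},\qquad\kappa:=\max(1,a)\log2,
\end{equation}
and $u_\varepsilon-\tau\tilde\chi_\varepsilon\le B_0+\tau\kappa$ on $\partial P_{1/2}$. Suppose that $u_\varepsilon-\tau\tilde\chi_\varepsilon$ attains its maximum over $\overline{P_{1/2}}$ at an interior point. There $0<dd^cu_\varepsilon\le\tau\,dd^c\tilde\chi_\varepsilon$, and since the determinant is monotone on positive hermitian matrices, $(dd^cu_\varepsilon)^n\le\tau^n(dd^c\tilde\chi_\varepsilon)^n$. This contradicts \eqref{eq:MA}, because $\eta=1$ at that point and $c_\varepsilon\omega_\beta^n>0$. So the maximum is attained on the boundary, and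
\[
u_\varepsilon\le\tau\tilde\chi_\varepsilon+B_0+\tau\kappa\le\tau\chi_\varepsilon+B\ \text{ on }P_{1/2},\qquad B:=B_0+\tau\kappa+\tau .
\]

\emph{The limit.} By (P3), along a sequence $\varepsilon\to0$ the $\varphi_\varepsilon$ converge in $L^1$ and almost everywhere to an $\omega_\beta$-psh function $\varphi$. Put $T=\omega_\beta+dd^c\varphi\in\beta$ and $u=h+\varphi$. Since $\chi_\varepsilon\downarrow\Phi_a$, we get $u\le\tau\Phi_a+B$ almost everywhere on $P_{1/2}$, and everywhere by (P1).
\end{proof}

\section{Reading off the degree on the exceptional divisor}\label{sec:degree}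

A current has no leading term along $C$. Blowing up $C$ turns $C$ into a hypersurface $E$, along which Siu's theorem splits a current into a multiple of $[E]$ and a remainder. The class of the remainder, restricted to $E$, replaces the leading term.

Let $\pi\colon Y\to X$ be the blow-up of $C$ and $E$ its exceptional divisor; for $n=2$, $Y=X$ and $E=C$. Then $q\colon E=\mathbb P(N)\to C$ is the bundle of lines in $N$, the restriction $\mathcal O_Y(E)|_E$ is the tautological bundle $\mathcal O_E(-1)\subset q^*N$, and $q_*\mathcal O_E(r)=S^rN^*$ for $r\ge0$. Let $F$ be the class of a fiber of $q$ and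
\[
\zeta=c_1(\mathcal O_E(1))=-[E]|_E .
\]

\subsection{Two lemmas}

The first lemma is Lemma~\ref{lem:slope} with sections replaced by currents.

\begin{lemma}\label{lem:E}
If $k\ge0$, $d\in\mathbb R$ and $dF+k\zeta$ is pseudoeffective on $E$, then $d\ge k\mu$.
\end{lemma}

\begin{proof}
If $n=2$, then $F$ is the class of a point of $E=C$, $\deg\zeta=-\deg N=-\mu$, and a pseudoeffective class on a curve has degree $\ge0$.

Let $n\ge3$. Then $E$ is a projective manifold and $H^2(E,\mathbb R)=\mathbb RF\oplus\mathbb R\zeta$. Suppose $d<k\mu$. Let $d_0F+k_0\zeta$ be a K\"ahler class on $E$; its degree $k_0$ on a line in a fiber of $q$ is positive. For small $\delta>0$ the class $(d+\delta d_0)F+(k+\delta k_0)\zeta$ is big by Lemma~\ref{lem:cones}(c), and $k+\delta k_0>0$, $d+\delta d_0<(k+\delta k_0)\mu$. All three conditions are open, so there is a big class $d'F+k'\zeta$ with $k'>0$, $d'<k'\mu$ and $d',k'$ rational; after scaling, $d'$ and $k'$ are integers. Let $M$ be a line bundle of degree $d'$ on $C$ and $L=\mathcal O_E(k')\otimes q^*M$, so that $c_1(L)=d'F+k'\zeta$. A line bundle on a projective manifold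 whose class contains a K\"ahler current is big in the sense that $h^0(L^l)$ grows like $l^{\dim E}$ \cite{DemSing}. Hence for some $l\ge1$
\[
0\ne H^0(E,L^l)=H^0(C,S^{lk'}N^*\otimes M^l),
\]
and Lemma~\ref{lem:slope} gives $ld'\ge lk'\mu$, a contradiction.
\end{proof}

The second lemma restricts the remainder to $E$. The difficulty is that a potential may be identically $-\infty$ on a hypersurface although all its Lelong numbers vanish there. An example is $-(-\log|s|)^{1/2}$ along $\{s=0\}$, which is a convex increasing function of $\log|s|$ for $|s|<1$. So the current itself need not have a restriction; but its class restricts to a pseudoeffective class, because for analytic singularities a vanishing Lelong number means a bounded potential.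

\begin{lemma}\label{lem:restrict}
Let $W$ be a compact K\"ahler manifold of dimension $\ge2$, $D\subset W$ a smooth connected hypersurface, and $S$ a closed positive $(1,1)$-current on $W$ with $\nu(S,y)=0$ for some $y\in D$. Then $\{S\}|_D$ is pseudoeffective on $D$.
\end{lemma}

\begin{proof}
Let $\omega$ be a K\"ahler form, $\theta\in\{S\}$ a smooth form and $\varepsilon>0$. By (R) there is $S'=\theta+dd^c\psi\ge-\varepsilon\omega$ with analytic singularities and $\nu(S',y)=0$. So $y$ is not in the singular locus $\Sigma$ of $S'$, and $\Sigma\cap D$ is a proper analytic subset of the connected manifold $D$; it is nowhere dense. Locally write $\theta+\varepsilon\omega=dd^ch$. The function $h+\psi$ is psh, and its restriction to $D$ is finite off $\Sigma\cap D$, hence psh. Thus $(\theta+\varepsilon\omega)|_D+dd^c(\psi|_D)$ is a closed positive current, and $\{S\}|_D+\varepsilon\,\omega|_D$ is pseudoeffective. Let $\varepsilon\to0$ and use Lemma~\ref{lem:cones}(a).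
\end{proof}

\subsection{The degree estimate}

\begin{proposition}\label{prop:degree}
Let $T$ be a closed positive $(1,1)$-current on $X$, $\beta=\{T\}$ and $k=\nu(\pi^*T,E)$.
\begin{enumerate}
\item[(a)] $\beta\cdot C\ge k\mu$.
\item[(b)] Suppose that in an adapted chart at some $x\in C$ a potential $u$ of $T$ satisfies $u\le\tau\Phi_a+B$ on $P_{1/2}$, with $a,\tau>0$. If $k<\tau$, then $\beta\cdot C\ge k\mu+a(\tau-k)$. In all cases $\beta\cdot C\ge\min(a,\mu)\,\tau$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $d=\beta\cdot C$. By (S2), $R:=\pi^*T-k[E]$ is a closed positive current. Since $E$ is smooth, $\nu(R,y)=\nu(\pi^*T,y)-k$ for $y\in E$, so $\nu(R,\cdot)=0$ on $E$ outside a countable union of proper analytic subsets. The class $\beta|_C$ is $d$ times the class of a point, so $(\pi^*\beta)|_E=q^*(\beta|_C)=dF$ and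
\[
\{R\}|_E=dF+k\zeta .
\]

(a) The class $dF+k\zeta$ is pseudoeffective by Lemma~\ref{lem:restrict}; apply Lemma~\ref{lem:E}.

(b) If $k\ge\tau$, part (a) gives $d\ge\mu\tau$. If $k<\tau$, the last assertion follows from the first, since $k\mu+a(\tau-k)\ge\min(a,\mu)\tau$. So let $k<\tau$ and $\rho:=a(\tau-k)>0$. We show that $(d-\rho)F+k\zeta$ is pseudoeffective on $E$; then Lemma~\ref{lem:E} gives $d-\rho\ge k\mu$.

\emph{Step 1: an estimate for $R$ on a cusp.} Let $E_x=q^{-1}(x)$, a submanifold of codimension $2$ in $Y$ isomorphic to $\mathbb P^{n-2}$. It is covered by the charts $(t,s,w)$ of $Y$ with $t=z_1$, $s=z_l$, $w=(z_j/z_l)_{j\ne1,l}$ for $l=2,\dots,n$, and in each of them $E=\{s=0\}$ and $E_x=\{t=s=0\}$. Take $l=2$ and work on $U=\{|t|<\frac12,\,|s|<\frac12,\,|w_j|<1\}$. Since $z_j=sw_j$ for $j\ge3$, we have $\pi(U)\subset P_{1/2}$ and $\max(|z_2|,\dots,|z_n|)=|s|$, so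
\[
u\circ\pi\le\tau\log\max(|t|^a,|s|)+B\ \text{ on }U .
\]
The distribution $u\circ\pi-k\log|s|$ has $dd^c$ equal to $R\ge0$, so it is represented by a psh function $v$, and $u\circ\pi=v+k\log|s|$ everywhere on $U$ by (P1). Fix $w$ and $t\ne0$ with $|t|<\frac12$ and $|t|^a<\frac12$. On the circle $|s|=|t|^a$ we have $v\le\tau a\log|t|+B-ka\log|t|=\rho\log|t|+B$. The function $v(t,\cdot,w)$ is subharmonic or $\equiv-\infty$, so the maximum principle gives
\begin{equation}\label{eq:cusp}
v(t,s,w)\le\rho\log|t|+B\qquad\text{for }|s|\le|t|^a .
\end{equation}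
This is the analogue of the vanishing of the leading term at $x$ in Section~\ref{sec:model}. If $v|_E$ were not $\equiv-\infty$, then \eqref{eq:cusp} with $s=0$ would let us subtract $\rho[E_x]$ from $R|_E$. In general we have to regularize, and (R) controls Lelong numbers but not estimates on the region $|s|\le|t|^a$, which is not a neighborhood of any point of $E_x$. We therefore blow up until this region becomes a neighborhood of points on a divisor that meets $E$ along $E_x$. Then \eqref{eq:cusp} is a bound for a Lelong number along that divisor, and we can subtract \emph{before} we regularize.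

\emph{Step 2: opening the cusp.} Fix an integer $A\ge\max(a,1)$. Put $Y_0=Y$, $E_0=E$, $H_0=E_x$. Given $Y_j\supset E_j\supset H_j$, let $Y_{j+1}$ be the blow-up of $Y_j$ along $H_j$, with exceptional divisor $G_{j+1}$; let $E_{j+1}$ be the strict transform of $E_j$ and $H_{j+1}=E_{j+1}\cap G_{j+1}$. Suppose that $H_j$ is covered by charts $(t,s_j,w)$ with $E_j=\{s_j=0\}$ and $H_j=\{t=s_j=0\}$, as is the case for $j=0$. Over such a chart $Y_{j+1}$ is covered by two charts. In the chart $(t,s_{j+1},w)$ with $s_j=ts_{j+1}$ we have $G_{j+1}=\{t=0\}$ and $E_{j+1}=\{s_{j+1}=0\}$. In the chart $(t',s_j,w)$ with $t=t's_j$, the set $\{s_j=0\}$ is $G_{j+1}$, so this chart does not meet $E_{j+1}$. Hence $E_{j+1}\to E_j$ is an isomorphism, the identity in the coordinates $(t,w)$; it maps $H_{j+1}=\{t=s_{j+1}=0\}$ onto $H_j$; and the induction continues. Let $p\colon Y_A\to Y$ be the composition. Then: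
\begin{itemize}
\item $Y_A$ is compact K\"ahler, and $p$ is an isomorphism over $Y\setminus E_x$;
\item $G_A$ is a $\mathbb P^1$-bundle over $H_{A-1}\cong\mathbb P^{n-2}$, hence a prime divisor;
\item $p|_{E_A}\colon E_A\to E$ is an isomorphism, $G_A$ meets $E_A$ transversally along the copy $H_A$ of $E_x$, and so $[G_A]|_{E_A}=F$;
\item over $U$ there is a chart $(t,\sigma,w)$ of $Y_A$ with $s=t^A\sigma$ and $G_A=\{t=0\}$.
\end{itemize}

\emph{Step 3: $S:=p^*R-\rho[G_A]$ is positive.} For $|\sigma|<1$, $|w_j|<1$ and small $t\ne0$ we have $|s|\le|t|^A\le|t|^a$, so \eqref{eq:cusp} gives $v\circ p\le\rho\log|t|+B$; by (P1) this holds for $t=0$ too. At a point $y_0$ of $G_A$ in this region $|t|$ is bounded by the distance to $y_0$, so $\nu(p^*R,y_0)\ge\rho$. By (S1) the set $G_A\cap\{\nu(p^*R,\cdot)\ge\rho\}$ is analytic. It contains a nonempty open subset of the irreducible divisor $G_A$, so it is all of $G_A$. Thus $\nu(p^*R,G_A)\ge\rho$, and $S\ge0$ by (S2).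

\emph{Step 4: restriction.} Choose $y'\in E\setminus E_x$ with $\nu(R,y')=0$; only a countable union of proper analytic subsets of $E$ is excluded. Let $y\in E_A$ be the point over $y'$. Near $y$ the map $p$ is biholomorphic and $[G_A]=0$, so $\nu(S,y)=0$. By Lemma~\ref{lem:restrict} the class $\{S\}|_{E_A}$ is pseudoeffective, and under $E_A\cong E$ it equals $\{R\}|_E-\rho F=(d-\rho)F+k\zeta$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:volume} and~\ref{thm:conjecture}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:volume}]
Both sides are continuous in $\beta$, so we may assume that $\beta$ is K\"ahler. Let $\tau>0$ with $\mu\tau^n<\beta^n$. Proposition~\ref{prop:concentration} with $a=\mu$ gives a current $T\in\beta$ to which Proposition~\ref{prop:degree}(b) applies, so $\beta\cdot C\ge\mu\tau$. Let $\tau\to(\beta^n/\mu)^{1/n}$.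
\end{proof}

Theorem~\ref{thm:volume} says nothing directly about a nef class $\alpha$ with $\alpha^n=0$. We apply it instead to $t\alpha+\omega$ with $\omega$ K\"ahler. The volume of this class grows at least linearly in $t$, so its degree on $C$ cannot stay bounded, as it would if $\alpha\cdot C=0$. Optimizing over $t$ gives \eqref{eq:mixed}.

\begin{proof}[Proof of Theorem~\ref{thm:conjecture}]
Let $\alpha$ be nef and $\omega$ K\"ahler, and put $m=\alpha\cdot\omega^{n-1}$ and $b=\omega\cdot C>0$. Intersection numbers of nef classes are limits of intersection numbers of K\"ahler classes, hence $\ge0$. So $\alpha\cdot C\ge0$, which is \eqref{eq:mixed} when $m=0$, and the binomial expansion gives $(t\alpha+\omega)^n\ge ntm$ for $t>0$. Let $m>0$. Theorem~\ref{thm:volume} for $\beta=t\alpha+\omega$ with $t=y^n$ reads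
\[
y^n\,\alpha\cdot C+b\ \ge\ Ky,\qquad K:=\mu^{\frac{n-1}n}(nm)^{\frac1n},
\]
that is, $\alpha\cdot C\ge y^{-n}(Ky-b)$ for all $y>0$. The derivative of the right-hand side vanishes when $Ky=n(Ky-b)$, so we take $y=\frac{nb}{(n-1)K}$. Then $Ky-b=\frac b{n-1}$ and
\[
\alpha\cdot C\ \ge\ \frac{(n-1)^nK^n}{n^nb^n}\cdot\frac b{n-1}=\Big(\frac{(n-1)\mu}n\Big)^{n-1}\frac m{b^{n-1}},
\]
since $K^n=\mu^{n-1}nm$. This is \eqref{eq:mixed} for $\omega$ K\"ahler, and the case of nef $\omega$ follows by continuity. For $\omega$ K\"ahler, dividing \eqref{eq:mixed} by $(\omega\cdot C)^{n-1}$ gives $\alpha\cdot([C]-c\,\omega^{n-1})\ge0$ for all nef $\alpha$, that is, $[C]-c\,\omega^{n-1}\in\mathcal K^*(X)$.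

Finally, let $\alpha\ne0$ be nef. By Lemma~\ref{lem:cones}(a),(b) we have $\alpha\cdot\omega^{n-1}>0$, so $\alpha\cdot C\ge c\,\alpha\cdot\omega^{n-1}>0$. Lemma~\ref{lem:interior} gives $[C]\in\operatorname{Int}\mathcal K^*(X)$.
\end{proof}

Together with the reductions for $n=1$ and for disconnected curves in Section~\ref{sec:intro}, this proves the conjecture.

\begin{remark}[Use of the hypotheses]
Ampleness of $N$ enters only through $\mu>0$. Lemmas~\ref{lem:slope} and~\ref{lem:E} and Proposition~\ref{prop:degree}(a) do not use the sign of $\mu$; but if $\mu\le0$, the case $k\ge\tau$, where the singularity of $T$ is spread along $C$, gives no positive bound. Smoothness of $C$ makes $E$ a projective bundle. The K\"ahler condition is used in Yau's theorem and in the mass bounds of Lemma~\ref{lem:cones}. The weight $a=\mu$ is needed only for the sharp constants: $a=1$ requires a single blow-up in Step~2 and gives $\beta\cdot C\ge\min(1,\mu)(\beta^n)^{1/n}$, which already yields $\alpha\cdot C>0$ for nef $\alpha\ne0$ by the growth argument above.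
\end{remark}

\section{Pseudoeffective classes}\label{sec:psef}

Proposition~\ref{prop:degree} holds for all closed positive currents, so two things are needed for Theorem~\ref{thm:psef}: concentration of mass in a big class, and a lower bound for the growth of the volume of $t\alpha+\omega$ when $\alpha$ is only pseudoeffective.

\subsection{Non-pluripolar products and the volume}

A set is \emph{pluripolar} if it is locally contained in the $-\infty$ locus of a psh function; proper analytic subsets are pluripolar. We need two more properties of Monge--Amp\`ere measures of locally bounded psh functions $u,v$.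
\begin{enumerate}
\item[(M2)] $(dd^cu)^n$ puts no mass on pluripolar sets.
\item[(M3)] $(dd^c\max(u,v))^n$ and $(dd^cu)^n$ coincide on the Borel set $\{u>v\}$.
\end{enumerate}
They imply Demailly's inequality
\begin{equation}\label{eq:max}
(dd^c\max(u,v))^n\ \ge\ \mathbf 1_{\{u\ge v\}}(dd^cu)^n+\mathbf 1_{\{u<v\}}(dd^cv)^n .
\end{equation}
Indeed, on $\{u\ne v\}$ this is (M3). If $K\subset\{u=v\}$ is compact and $s>0$, then $K\subset\{u+s>v\}$, so $(dd^c\max(u+s,v))^n(K)=(dd^cu)^n(K)$ by (M3). As $s\downarrow0$, (M1) and upper semicontinuity give $(dd^c\max(u,v))^n(K)\ge(dd^cu)^n(K)$, and inner regularity extends this to Borel subsets of $\{u=v\}$.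

Let $T$ be a closed positive $(1,1)$-current on $X$ with local potential $u$, and $u_j=\max(u,-j)$. For $j'\ge j$ we have $u_j=\max(u_{j'},-j)$, so by (M3) the measures $(dd^cu_j)^n$ and $(dd^cu_{j'})^n$ coincide on $\{u>-j\}$. Hence the measures $\mathbf 1_{\{u>-j\}}(dd^cu_j)^n$ increase with $j$. Their limit is the \emph{non-pluripolar product} $\langle T^n\rangle$ of \cite{BEGZ}, a measure of finite mass on $X$ that does not depend on the potentials. By construction it puts no mass on pluripolar sets, it equals $(dd^cu)^n$ on open sets where $u$ is locally bounded, and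
\begin{equation}\label{eq:npp}
\langle T^n\rangle=(dd^cu_j)^n\quad\text{on }\{u>-j\}.
\end{equation}
The \emph{volume} (Boucksom; \cite{BEGZ}) of a big class $\beta$ is the finite number
\[
\operatorname{vol}(\beta)=\sup\Big\{\int_X\langle T^n\rangle:\ T\in\beta\ \text{closed positive}\Big\},
\]
and $\operatorname{vol}(\beta)=0$ if $\beta$ is not big. Taking for $T$ a K\"ahler form shows $\operatorname{vol}(\beta)\ge\beta^n$ for $\beta$ K\"ahler, so Theorem~\ref{thm:psef}(i) contains Theorem~\ref{thm:volume}. Yau's theorem is replaced by \cite[Theorem~3.1]{BEGZ}: if $\beta$ is big and $m$ is a positive measure of total mass $\operatorname{vol}(\beta)$ that puts no mass on pluripolar sets, then $m=\langle T^n\rangle$ for some closed positive $T\in\beta$.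

\subsection{Concentration in a big class}

The solutions are no longer smooth. So we need not smooth $\chi_\varepsilon$, but the pointwise maximum principle has to be replaced by a comparison of masses.

\begin{proposition}\label{prop:big}
Proposition~\ref{prop:concentration} holds for a big class $\beta$, with $\beta^n$ replaced by $\operatorname{vol}(\beta)$.
\end{proposition}

\begin{proof}
Let $\theta\in\beta$ be a smooth form, $dV$ a smooth positive volume form on $X$, and $c>0$ the constant with $a\tau^n+c\int_XdV=\operatorname{vol}(\beta)$. By Lemma~\ref{lem:torus}, $(dd^c\chi_\varepsilon)^n$ is a measure on $X$ of mass $a$ with support $\mathbb T_\varepsilon\subset P_1$, and by (M2) it puts no mass on pluripolar sets. So there is a closed positive current $T_\varepsilon=\theta+dd^c\varphi_\varepsilon$ with $\sup_X\varphi_\varepsilon=0$ and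
\[
\langle T_\varepsilon^n\rangle=\tau^n(dd^c\chi_\varepsilon)^n+c\,dV .
\]
Write $\theta=dd^ch$ near $\overline{P_1}$ and put $u=h+\varphi_\varepsilon\le B_0:=\sup_{P_1}h$. Let $w=\tau\chi_\varepsilon+B$ with $B=B_0+\tau\kappa+1$ and $\kappa$ as in \eqref{eq:boundary}. Then $w$ is continuous and $w\ge B_0+1$ on $\partial P_{1/2}$, so $w>u$ near $\partial P_{1/2}$. The function $g=\max(u,w)$ is bounded and psh on $P_{1/2}$ and equals $w$ near the boundary, so Lemma~\ref{lem:stokes} gives $\int_{P_{1/2}}(dd^cg)^n=\int_{P_{1/2}}(dd^cw)^n\le a\tau^n<\infty$. Fix $j>-\inf_{P_{1/2}}w$. Then $g=\max(u_j,w)$ and $\{u_j\ge w\}=\{u\ge w\}\subset\{u>-j\}$, so \eqref{eq:max} and \eqref{eq:npp} give on $P_{1/2}$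
\[
(dd^cg)^n\ \ge\ \mathbf 1_{\{u\ge w\}}\langle T_\varepsilon^n\rangle+\mathbf 1_{\{u<w\}}(dd^cw)^n=(dd^cw)^n+c\,\mathbf 1_{\{u\ge w\}}\,dV .
\]
Integrating over $P_{1/2}$, we find that $\{u\ge w\}$ has Lebesgue measure zero. By (P1), $h+\varphi_\varepsilon\le\tau\chi_\varepsilon+B$ on $P_{1/2}$, with $B$ independent of $\varepsilon$. The passage to the limit is the last step of the proof of Proposition~\ref{prop:concentration}, with $\theta$ in place of $\omega_\beta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:psef}(i)]
Proposition~\ref{prop:degree}(a), applied to a closed positive $T\in\alpha$, gives $\alpha\cdot C\ge0$. This suffices if $\operatorname{vol}(\alpha)=0$. Otherwise $\alpha$ is big, and for every $\tau>0$ with $\mu\tau^n<\operatorname{vol}(\alpha)$, Propositions~\ref{prop:big} and~\ref{prop:degree}(b) with $a=\mu$ give $\alpha\cdot C\ge\mu\tau$. Let $\tau\to(\operatorname{vol}(\alpha)/\mu)^{1/n}$.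
\end{proof}

\subsection{Growth of the volume}

Fix a K\"ahler form $\omega$ on $X$. If $\alpha$ is pseudoeffective and $\alpha\cdot C=0$, then (i) gives
\begin{equation}\label{eq:bounded}
\mu^{\frac{n-1}n}\operatorname{vol}(t\alpha+\omega)^{\frac1n}\le(t\alpha+\omega)\cdot C=\omega\cdot C\qquad(t>0),
\end{equation}
so the volume is bounded in $t$. For nef $\alpha$ this forced $\alpha=0$. For the exceptional curve on the blow-up of $\mathbb P^2$ it does not: a divisor can be added without making the volume grow. We therefore split off the divisorial part of $\alpha$ and show that the rest produces linear growth.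

The tool is Boucksom's divisorial Zariski decomposition \cite[\S3]{Bou}. A pseudoeffective class $\alpha$ can be written $\alpha=Z+[\Delta_\alpha]$ with the following properties.
\begin{enumerate}
\item[(Z1)] $\Delta_\alpha=\sum_D\nu(\alpha,D)\,D$ is a finite sum of prime divisors with coefficients $\nu(\alpha,D)\ge0$, and $\nu(\alpha,D)\le\nu(T,D)$ for every closed positive $T\in\alpha$ and every prime divisor $D$.
\item[(Z2)] $Z$ is \emph{modified nef}: for each $\delta>0$ it contains a closed current $\ge-\delta\omega$ with generic Lelong number $0$ along every prime divisor.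
\end{enumerate}
By (Z2) the classes $Z+\delta\omega$ are pseudoeffective, hence so is $Z$.

\begin{lemma}\label{lem:growth}
For $\alpha=Z+[\Delta_\alpha]$ as above and $t>0$, we have $\operatorname{vol}(t\alpha+\omega)\ge nt\,Z\cdot\omega^{n-1}$.
\end{lemma}

\begin{proof}
Let $0<\delta<1/t$. By (Z2) there is a closed current $T'\in Z$, $T'\ge-\frac\delta2\omega$, with $\nu(T',D)=0$ for all prime divisors $D$. By (R) there is $S_\delta\in Z$, $S_\delta\ge-\delta\omega$, with analytic singularities given by a constant $c$ and an ideal sheaf $\mathcal J$, and with $\nu(S_\delta,\cdot)\le\nu(T',\cdot)$. Every prime divisor has a point where $\nu(T',\cdot)=0$, and this point is not in the singular locus $\Sigma$ of $S_\delta$. So $\Sigma$ has codimension $\ge2$.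

Let $f\colon X'\to X$ be a log resolution of $\mathcal J$ that is an isomorphism over $X\setminus\Sigma$; thus $\mathcal J\cdot\mathcal O_{X'}=\mathcal O_{X'}(-\Gamma)$ for an effective divisor $\Gamma$ with $f(\Gamma)\subset\Sigma$. If $\gamma$ is a local equation of $\Gamma$, then $\sum|g_i\circ f|^2$ is $|\gamma|^2$ times a positive continuous function, so a local potential of $f^*(S_\delta+\delta\omega)$ is $2c\log|\gamma|$ plus a bounded function. The latter is psh off $\Gamma$, hence extends to a bounded psh function by (P2). Therefore
\[
f^*(S_\delta+\delta\omega)=\Psi+2c[\Gamma],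
\]
where $\Psi\ge0$ is closed with locally bounded potentials.

The current $S=t(S_\delta+\delta\omega)+(1-t\delta)\omega$ is positive with class $tZ+\omega$, so $S+t[\Delta_\alpha]$ is a positive current in the big class $t\alpha+\omega$. Let $U$ be the complement of $\Sigma\cup\operatorname{Supp}\Delta_\alpha$ in $X$. On $U$ this current equals $S$, has locally bounded potentials, and corresponds under $f$ to $t\Psi+(1-t\delta)f^*\omega$. The complement of $f^{-1}(U)$ is a proper analytic subset of $X'$, so by (M2)
\[
\operatorname{vol}(t\alpha+\omega)\ge\int_US^n=\int_{X'}\big(t\Psi+(1-t\delta)f^*\omega\big)^n\ge nt(1-t\delta)^{n-1}\int_{X'}\Psi\wedge f^*\omega^{n-1},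
\]
where the last step drops the other terms of the binomial expansion, which are positive measures. Since $f^*\omega^{n-1}$ is smooth and closed, the last integral is cohomological and equals $(Z+\delta\omega)\cdot\omega^{n-1}-2c\int_\Gamma f^*\omega^{n-1}$. Each component of $\Gamma$ is mapped into $\Sigma$, of dimension $\le n-2$, so $f^*\omega^{n-1}$ restricts to zero on it. Let $\delta\to0$.
\end{proof}

\subsection{Classes of degree zero}

\begin{proof}[Proof of Theorem~\ref{thm:psef}(ii)]
If $D\cap C=\emptyset$, then $\mathcal O_X(D)|_C$ is trivial and $D\cdot C=0$; this gives one implication. Conversely, let $\alpha\cdot C=0$. By \eqref{eq:bounded} and Lemma~\ref{lem:growth}, $nt\,Z\cdot\omega^{n-1}$ is bounded above as $t\to\infty$, so $Z\cdot\omega^{n-1}\le0$, and $Z=0$ by Lemma~\ref{lem:cones}(b). Thus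
\begin{equation}\label{eq:negative}
\alpha\ \text{pseudoeffective},\ \ \alpha\cdot C=0\quad\Longrightarrow\quad\alpha=[\Delta_\alpha].
\end{equation}
Write $\Delta_\alpha=\sum a_iD_i$ with $a_i>0$. By (i) each $D_i\cdot C$ is $\ge0$, and $\sum a_iD_i\cdot C=0$, so $D_i\cdot C=0$ for all $i$. Suppose $C\subset D_i$. A local equation of $D_i$ vanishes on $C$, so its pull-back vanishes on $E$ and $\nu(\pi^*[D_i],E)\ge1$. Proposition~\ref{prop:degree}(a) gives $D_i\cdot C\ge\mu>0$, a contradiction. So $C\not\subset D_i$, and $D_i|_C$ is an effective divisor of degree $0$ on $C$, which means $D_i\cap C=\emptyset$.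
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:psef}(iii)]
Let $D_1,\dots,D_r$ be distinct prime divisors disjoint from $C$, and suppose $\sum c_i[D_i]=0$ in $H^{1,1}(X,\mathbb R)$. Put $A=\sum_{c_i>0}c_iD_i$ and $A'=\sum_{c_i<0}(-c_i)D_i$, and let $\alpha$ be their common class. Then $\alpha\cdot C=0$, so $\alpha=[\Delta_\alpha]$ by \eqref{eq:negative}. The generic Lelong number of the current $[A]$ along a prime divisor $D$ is the coefficient of $D$ in $A$. So (Z1) gives $\Delta_\alpha\le A$ and $\Delta_\alpha\le A'$ coefficientwise. As $A$ and $A'$ have no common component, $\Delta_\alpha=0$ and $\alpha=0$. By (P4) the positive currents $[A]$ and $[A']$ vanish, so all $c_i=0$.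

These linearly independent classes lie in $[C]^\perp$, which is a hyperplane of $H^{1,1}(X,\mathbb R)$ because $\omega\cdot C>0$; so there are at most $h^{1,1}(X)-1$ of them. By (i), $[C]$ is nonnegative on the pseudoeffective cone, so $[C]^\perp$ cuts out a face, and by (ii) this face is generated by the classes above. Finally, the pseudoeffective cone is closed, so by Lemma~\ref{lem:interior} and (i) the class $[C]$ is interior to its dual if and only if this face is $\{0\}$. Since a prime divisor has nonzero class by (P4), this happens exactly when no prime divisor is disjoint from $C$.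
\end{proof}

\begin{thebibliography}{BEGZ}

\bibitem[Bou]{Bou} Boucksom, \emph{Ann. Sci. ENS} 37 (2004).

\bibitem[BEGZ]{BEGZ} Boucksom, Eyssidieux, Guedj, Zeriahi, \emph{Acta Math.} 205 (2010).

\bibitem[Dem1]{DemSing} Demailly, \emph{Singular hermitian metrics on positive line bundles}.

\bibitem[Dem2]{Dem92} Demailly, \emph{J. Algebraic Geom.} 1 (1992).

\bibitem[Laz]{Laz} Lazarsfeld, \emph{Positivity II}.

\bibitem[OP]{OP} Keiji Oguiso, Thomas Peternell, \emph{The dual Kaehler cone of compact Kaehler threefolds}, arXiv:math/0107224 (2001).

\end{thebibliography}
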